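# A ladder of relations and the finite representation property for relation algebra reducts

## A ladder that only an infinite set can carry

Write $RS$ for the composition $R;S=\{(x,z):\exists y\ (x,y)\in R,\ (y,z)\in S\}$ of two binary relations.

Take distinct points $y_0,y_1,y_2,\dots$ and $x_0,x_1,x_2,\dots$, and four relations on the set of all of them:
$$\alpha=\{(y_a,y_c):c\le a+1\},\qquad \alpha'=\{(x_c,x_b):c>b\},$$
$$w=\{(y_a,x_b):a\ge b\},\qquad D=\{(y_a,x_b):a>b\}.$$

Think of the $y$'s and the $x$'s as the two rails of a ladder. The relation $w$ says "at least as high", $D$ says "strictly higher", $\alpha$ climbs by at most one step (or falls), and $\alpha'$ goes strictly down. The following hold.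

- (L1) $w\subseteq \alpha w\alpha'$, because for $a\ge b$ we can go $y_a\to y_{a+1}\to x_{b+1}\to x_b$ along $\alpha$, $w$, $\alpha'$.
- (L2) $D\subseteq w$ and $\alpha D\subseteq w$, because $c\le a+1$ and $c>b$ give $a\ge b$.
- (L3) $w\alpha'\subseteq D$, because $a\ge c>b$ gives $a>b$.
- (L4) $w\not\subseteq D$, because $(y_0,x_0)\in w\setminus D$.

**Proposition 1.** If relations $\alpha,\alpha',w,D$ on a set $V$ satisfy (L1)–(L4), then $V$ is infinite.

*Proof.* By (L4) pick $(y_0,x_0)\in w\setminus D$. Using (L1) again and again, choose $y_n,x_n$ with $(y_n,x_n)\in w$, $(y_n,y_{n+1})\in\alpha$ and $(x_{n+1},x_n)\in\alpha'$. Suppose $V$ is finite. Then $y_i=y_k$ for some $i<k$.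

From $(y_k,x_k)\in w$ we get $(y_k,x_{k-1})\in w\alpha'\subseteq D\subseteq w$, then $(y_k,x_{k-2})\in w\alpha'\subseteq D$, and so on. Hence $(y_k,x_m)\in D$ for all $m<k$. In particular $(y_i,x_i)=(y_k,x_i)\in D$.

Now descend. If $m\ge1$ and $(y_m,x_m)\in D$, then $(y_{m-1},x_m)\in\alpha D\subseteq w$, so $(y_{m-1},x_{m-1})\in w\alpha'\subseteq D$. After $i$ steps $(y_0,x_0)\in D$, a contradiction. $\square$

So a handful of inclusions between composite relations can force a base set to be infinite. These notes use this mechanism to produce *finite* abstract algebras that are algebras of binary relations, but only on infinite sets. The whole difficulty is that the ladder, as it stands, does not fit into a finite algebra. Everything in the main sections is a modification of it that does.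

## Representations, reduct signatures, and the classification

Let $\Omega=\{0,1,+,\cdot,-,;,1',\smile\}$ be the signature of relation algebras: bottom, top, join, meet, complement, composition, identity, converse.

**Definition.** An *RA-reduct signature* is a subset $\tau\subseteq\Omega$. It is *above* a set $\sigma$ of operations if $\sigma\subseteq\tau$. A *$\tau$-structure* is an algebra in the signature $\tau$.

**Definition.** A *representation* of a $\tau$-structure $\mathcal A$ consists of a base set $V$, a unit relation $U\subseteq V\times V$ that is an equivalence relation on $V$, and an injective map $\theta:\mathcal A\to\wp(U)$ that represents each operation of $\tau$ correctly: $1^\theta=U$; $0^\theta=\emptyset$; $+$ is union; $\cdot$ is intersection; $(-s)^\theta=U\setminus s^\theta$; $;$ is composition; $1'^\theta=\{(x,x):x\in V\}$, written $\mathrm{Id}_V$; and $\smile$ is converse. The unit is part of the representation even if $1\notin\tau$. A structure is *representable* if it has a representation.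

**Definition.** The signature $\tau$ has the *Finite Representation Property* (FRP) if every finite representable $\tau$-structure has a representation over a finite base.

For example, let $\tau=\{;\}$ and let $\mathcal A=\{d\}$ with $d;d=d$. The order relation $<$ on $\mathbb Q$ satisfies $<\,;<\;=\;<$ because it is transitive and dense, so it represents $\mathcal A$ on an infinite base. But $\mathcal A$ is also represented on one point by $d^\theta=\{(0,0)\}$. The FRP asks whether such a replacement is always possible.

The question comes from Jaš Šemrl, "Finite Representation Property for Relation Algebra Reducts", arXiv:2111.01213 (2021). Two facts are quoted with it as known, and we use them without proof: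

- (K1) every RA-reduct signature above $\{\cdot,;\}$ fails to have the FRP;
- (K2) every RA-reduct signature above $\{-,;\}$ fails to have the FRP.

The problem: does every $\tau$ that is above neither $\{\cdot,;\}$ nor $\{-,;\}$ have the FRP? The answer is no; already $\{+,;\}$ fails. In fact one can say exactly which signatures have the property.

**Theorem 2.** An RA-reduct signature $\tau\subseteq\Omega$ has the FRP if and only if $;\notin\tau$ or $\tau\cap\{+,\cdot,-,\smile\}=\emptyset$ (that is, $\tau\subseteq\{0,1,;,1'\}$ in the second case when $;\in\tau$).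

So among the signatures above neither $\{\cdot,;\}$ nor $\{-,;\}$, exactly those containing $\{+,;\}$ or $\{;,\smile\}$ fail. Of the $256$ signatures, $128$ omit $;$ and $8$ satisfy $;\in\tau\subseteq\{0,1,;,1'\}$, so $136$ have the FRP.

## Density by hand: what meet says and what join and converse do not

The simplest finite structure without a finite representation uses meet. Take $\tau=\{0,\cdot,;,1'\}$ and $\mathcal A=\{0,d,1'\}$ with $d;d=d$ and $d\cdot1'=0$. The relation $<$ on $\mathbb Q$ represents it. In any representation $d^\theta\ne\emptyset$ by injectivity, and $d^\theta$ is dense, transitive and irreflexive. Start with $(x,t_0)\in d^\theta$ and choose $t_{n+1}$ with $(x,t_{n+1}),(t_{n+1},t_n)\in d^\theta$. By transitivity $(t_m,t_n)\in d^\theta$ whenever $m>n$, so by irreflexivity the $t_n$ are distinct, and the base is infinite.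

The decisive word is "irreflexive", and it was said by $d\cdot 1'=0$. Try the same structure with join in place of meet: $\{0,d,1',d+1'\}$ in the signature $\{0,+,;,1'\}$, again with $d;d=d$. It now has a representation on $\{1,2\}$:
$$d^\theta=\{(1,1),(1,2)\},\qquad (d+1')^\theta=\{(1,1),(1,2),(2,2)\},$$
with $0^\theta=\emptyset$ and $1'^\theta=\mathrm{Id}$. The four relations are distinct, $d^\theta d^\theta=d^\theta$, and the remaining products follow by distributivity. Density is now harmless, since the pair $(1,2)$ is subdivided by the loop at $1$.

Converse alone does not help either. On $\mathbb Q$ the relations $d=\,<$, $d^\smile=\,>$ and $U=\mathbb Q^2$ satisfy $dd=d$, $dd^\smile=d^\smile d=U$, and $U$ composed with any of the three on either side is $U$. The relations $\le$, $\ge$ and $U$ on $\{1,2\}$ satisfy the same equations: $\le\,;\le\;=\;\le$; the product $\le\,;\ge$ is full since every element is below $2$; the product $\ge\,;\le$ is full since every element is above $1$; and products with $U$ are full because $\le$ and $\ge$ are total and surjective.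

So one needs a way of forcing infinity that does not mention disjointness. The ladder is one: (L1)–(L4) contain only inclusions and one non-inclusion, and with $+$ an inclusion $r\le s$ is the equation $r+s=s$.

## Why the bare ladder lives in no finite algebra

The sensible first attempt for $\{+,;\}$ is to take the algebra generated by the four relations of the opening section. It is representable, and by Proposition 1 it has no finite representation. But it is infinite: $\alpha^n=\{(y_a,y_c):c\le a+n\}$, and these are all different. A cleverer choice of relations will not repair this.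

**Proposition 3.** Let $\alpha,\alpha',w,D$ be relations on a set satisfying (L1)–(L4). Then the powers $\alpha,\alpha^2,\alpha^3,\dots$ are pairwise distinct.

*Proof.* Suppose $\alpha^i=\alpha^{i+t}$ with $i,t\ge1$. Choose $y_n,x_n$ as in the proof of Proposition 1. Then $(y_0,y_{i+t})\in\alpha^{i+t}=\alpha^i$, so there is a short cut
$$y_0=z_0\ \alpha\ z_1\ \alpha\ \cdots\ \alpha\ z_i=y_{i+t}.$$
From $(z_i,x_{i+t})=(y_{i+t},x_{i+t})\in w$ and $t\ge1$, applying $w\alpha'\subseteq D\subseteq w$ exactly $t$ times gives $(z_i,x_i)\in D$. If $m\ge 1$ and $(z_m,x_m)\in D$, then $(z_{m-1},x_m)\in\alpha D\subseteq w$ and $(z_{m-1},x_{m-1})\in w\alpha'\subseteq D$. So $(y_0,x_0)=(z_0,x_0)\in D$, a contradiction. $\square$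

The proof shows what must change. In a finite algebra there are short cuts $z_0,\dots,z_i$ along $\alpha$, and along such a short cut the inclusions (L2), (L3) must break down somewhere. So we do three things.

- We add exceptional points through which $\alpha$ short-cuts, so that products of $\alpha$ with itself collapse.
- We weaken (L2), (L3) so that they hold only away from the exceptional points.
- We arrange, by equations that hold in *every* representation, that the sequence $y_n,x_n$ produced by (L1) stays away from exceptional behavior.

For $\{+,;\}$ "exceptional" will be recorded by a relation $B$ on the right-hand sides. For $\{;,\smile\}$ it will be "not in the domain, or not in the range, of $w$".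

## Guarding the ladder with joins: signatures containing $\{+,;\}$

Suppose we let $\alpha$ jump from every $y_a$ to an extra point $p$ and from $p$ to every $y_c$. Then $\alpha\alpha$ is the full relation. Now $(p,x_b)\in\alpha D$, so we weaken $\alpha D\subseteq w$ to $\alpha D\subseteq w\cup B$, where $B$ contains $\{p\}\times X$. For the argument to run in an abstract representation we must know that the pairs $(y_a,x_b)$ of the ladder avoid $B$. One would like to propagate this by "$\alpha B\subseteq B$": if $(y_n,x_b)\notin B$, then $(y_{n+1},x_b)\notin B$. But $\alpha B\subseteq B$ is false, because $y_a\to p$ under $\alpha$ and $(p,x_b)\in B$. We want to apply it only to the steps of $\alpha$ that are not jumps; without meet or complement we cannot cut the jumps out of $\alpha$.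

The remedy is to use two jump points $p,q$ and two relations: $\alpha$, which can jump from $y_a$ only to $p$, and $\varepsilon$, which can jump from $y_a$ only to $q$. A step of $\alpha$ is in $\varepsilon$ or in a relation $J$ of jumps. If it is in both $\alpha$ and $\varepsilon$, then it jumps neither to $p$ nor to $q$. Split $B=P\cup Q$ accordingly: $\varepsilon P\subseteq B$ because $\varepsilon$ does not reach $p$, and $\alpha Q\subseteq B$ because $\alpha$ does not reach $q$.

**Lemma 4.** Let $\alpha,\varepsilon,J,\alpha',\varepsilon',J',w,D,P,Q$ be binary relations on a set $V$, put $B=P\cup Q$, and suppose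

1. $w\subseteq\alpha w\alpha'$;
2. $\alpha\subseteq\varepsilon\cup J$ and $\alpha'\subseteq\varepsilon'\cup J'$;
3. $Jw\alpha'\subseteq B$ and $\alpha wJ'\subseteq B$;
4. $\alpha Q\subseteq B$, $\varepsilon P\subseteq B$, $Q\alpha'\subseteq B$, $P\varepsilon'\subseteq B$;
5. $D\subseteq w$, $\alpha D\subseteq w\cup B$, $w\alpha'\subseteq D\cup B$;
6. $w\not\subseteq D\cup B$.

Then $V$ is infinite.

*Proof.* **Step 1: build the ladder.** By (6) pick $(y_0,x_0)\in w\setminus(D\cup B)$. By (1) choose inductively $y_n,x_n$ with $(y_n,x_n)\in w$, $(y_n,y_{n+1})\in\alpha$, $(x_{n+1},x_n)\in\alpha'$.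

**Step 2: the ladder avoids $B$.** This step makes the weakened inclusions as good as the original ones. We show by induction on $n$ that $(y_a,x_b)\notin B$ for all $a,b\le n$. For $n=0$ this is the choice of $(y_0,x_0)$. Assume it for $n$.

First, the steps from $n$ to $n+1$ are not jumps. If $(y_n,y_{n+1})\in J$, then, since $(y_{n+1},x_{n+1})\in w$ and $(x_{n+1},x_n)\in\alpha'$, we get $(y_n,x_n)\in Jw\alpha'\subseteq B$, a contradiction. So by (2) $(y_n,y_{n+1})\in\alpha\cap\varepsilon$. If $(x_{n+1},x_n)\in J'$, then $(y_n,x_n)\in\alpha wJ'\subseteq B$, a contradiction. So $(x_{n+1},x_n)\in\alpha'\cap\varepsilon'$.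

Second, let $b\le n$. If $(y_{n+1},x_b)\in P$, then $(y_n,x_b)\in\varepsilon P\subseteq B$. If $(y_{n+1},x_b)\in Q$, then $(y_n,x_b)\in\alpha Q\subseteq B$. Both contradict the induction hypothesis, so $(y_{n+1},x_b)\notin B$.

Third, let $a\le n+1$. If $(y_a,x_{n+1})\in P$, then $(y_a,x_n)\in P\varepsilon'\subseteq B$. If $(y_a,x_{n+1})\in Q$, then $(y_a,x_n)\in Q\alpha'\subseteq B$. But $(y_a,x_n)\notin B$, by the induction hypothesis if $a\le n$ and by the second point if $a=n+1$. So $(y_a,x_{n+1})\notin B$, and the induction is complete.

**Step 3: run the argument of Proposition 1.** Suppose $V$ is finite. Then $y_i=y_k$ for some $i<k$. Since $(y_k,x_k)\in w$, we have $(y_k,x_{k-1})\in w\alpha'\subseteq D\cup B$, so by Step 2 it is in $D\subseteq w$. Repeating, $(y_k,x_m)\in D$ for all $m<k$, and $(y_i,x_i)=(y_k,x_i)\in D$. If $m\ge1$ and $(y_m,x_m)\in D$, then $(y_{m-1},x_m)\in\alpha D\subseteq w\cup B$, so it is in $w$ by Step 2; then $(y_{m-1},x_{m-1})\in w\alpha'\subseteq D\cup B$ is in $D$ by Step 2. Descending, $(y_0,x_0)\in D$, a contradiction. $\square$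

**The relations.** Let $V=Y\sqcup X$ with $Y=\{y_n:n\in\mathbb N\}\cup\{p,q\}$ and $X=\{x_n:n\in\mathbb N\}\cup\{p',q'\}$. On the $y$-side put
$$\alpha=\{(y_a,y_c):c\le a+1\}\cup(Y\times\{p\})\cup(\{p,q\}\times Y),$$
$$\varepsilon=\{(y_a,y_c):c\le a+1\}\cup(Y\times\{q\})\cup(\{p,q\}\times Y),$$
$$J=(Y\times\{p\})\cup(\{p,q\}\times Y).$$
On the $x$-side put
$$\alpha'=\{(x_c,x_b):c>b\}\cup(\{p'\}\times X)\cup(X\times\{p',q'\}),$$
$$\varepsilon'=\{(x_c,x_b):c>b\}\cup(\{q'\}\times X)\cup(X\times\{p',q'\}),$$
$$J'=(\{p'\}\times X)\cup(X\times\{p',q'\}).$$
Between the sides put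
$$w=\{(y_a,x_b):a\ge b\},\qquad D=\{(y_a,x_b):a>b\},$$
$$P=(\{p\}\times X)\cup(Y\times\{p'\}),\qquad Q=(\{q\}\times X)\cup(Y\times\{q'\}).$$

**Step 1: conditions (1)–(6) hold.** Here $B=(\{p,q\}\times X)\cup(Y\times\{p',q'\})$. So the pairs of $Y\times X$ outside $B$ are exactly the pairs $(y_a,x_b)$.

(1) If $a\ge b$, then $y_a\,\alpha\,y_{a+1}\,w\,x_{b+1}\,\alpha'\,x_b$.

(2) The pairs of $\alpha$ outside $J$ are of the form $(y_a,y_c)$ with $c\le a+1$, so they are in $\varepsilon$. The pairs of $\alpha'$ outside $J'$ are of the form $(x_c,x_b)$ with $c>b$, so they are in $\varepsilon'$.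

(3) The relation $w$ involves only points $y_a$ and $x_b$. Since $J$ relates $y_a$ only to $p\notin\mathrm{dom}\,w$, we get $Jw\alpha'\subseteq\{p,q\}\times X\subseteq B$. Since $J'$ relates $x_c$ only to $p',q'$, we get $\alpha wJ'\subseteq Y\times\{p',q'\}\subseteq B$.

(4) All four products lie in $Y\times X$, so we only look at pairs $(y_a,x_b)$. If $(y_a,y')\in\alpha$ and $(y',x_b)\in Q$, then $y'=q$; but $(y_a,q)\notin\alpha$. If $(y_a,y')\in\varepsilon$ and $(y',x_b)\in P$, then $y'=p$; but $(y_a,p)\notin\varepsilon$. If $(y_a,x')\in Q$ and $(x',x_b)\in\alpha'$, then $x'=q'$; but $\alpha'$ relates $q'$ only to $p',q'$. If $(y_a,x')\in P$ and $(x',x_b)\in\varepsilon'$, then $x'=p'$; but $\varepsilon'$ relates $p'$ only to $p',q'$.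

(5) Clearly $D\subseteq w$. Again look at pairs $(y_a,x_b)$. If such a pair is in $\alpha D$, the middle point lies in $\mathrm{dom}\,D$, so it is some $y_c$ with $c\le a+1$ and $c>b$; hence $a\ge b$ and the pair is in $w$. If it is in $w\alpha'$, the middle point is some $x_c$ with $a\ge c>b$, so the pair is in $D$.

(6) $(y_0,x_0)\in w\setminus(D\cup B)$.

**Step 2: the ten relations lie in a finite algebra.** First, the product of any two of $\alpha,\varepsilon,J$ is $Y\times Y$: the relations $\alpha$ and $J$ relate every element of $Y$ to $p$, $\varepsilon$ relates every element of $Y$ to $q$, and all three relate both $p$ and $q$ to all of $Y$. Likewise the product of any two of $\alpha',\varepsilon',J'$ is $X\times X$: each relates every element of $X$ to both $p'$ and $q'$, and each relates $p'$ or $q'$ to all of $X$. For $s\in\{\alpha,\varepsilon,J\}$ we have $(Y\times Y)s=Y\times Y=s(Y\times Y)$, since $s$ is surjective and total on $Y$; similarly on $X$.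

The relations $w,D,P,Q$ are contained in $Y\times X$. So a product of generators is empty unless it consists of $y$-side factors only, of $x$-side factors only, or of $y$-side factors, then one of $w,D,P,Q$, then $x$-side factors. Hence the values of nonempty words in the ten generators form a finite set, contained in the set $\mathcal F$ consisting of $\emptyset$, the four relations $\alpha,\varepsilon,J,Y\times Y$, the four relations $\alpha',\varepsilon',J',X\times X$, and the products $s\,m\,t$ with $m\in\{w,D,P,Q\}$, $s\in\{\mathrm{Id},\alpha,\varepsilon,J,Y\times Y\}$, $t\in\{\mathrm{Id},\alpha',\varepsilon',J',X\times X\}$.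

Now allow also the letter $U=V\times V$. A word containing it has the form $v_0Uv_1U\cdots Uv_k$ with $k\ge1$ and the $v_i$ words, possibly empty, in the ten generators. If some $v_i$ with $0<i<k$ has value $\emptyset$, the whole word has value $\emptyset$; otherwise its value is $\mathrm{dom}(v_0)\times\mathrm{ran}(v_k)$. Each $v_i$ takes its value in $\mathcal F\cup\{\mathrm{Id}\}$, so again there are only finitely many values.

Consider the set of all unions of such word values, $\mathrm{Id}$ and $\emptyset$. It is finite, closed under union, and closed under composition because composition distributes over union and words concatenate. It contains $\emptyset$, $U$ and $\mathrm{Id}$.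

**Proposition 5.** Every $\tau$ with $\{+,;\}\subseteq\tau\subseteq\{0,1,+,;,1'\}$ fails to have the FRP.

*Proof.* Let $\mathcal A_\tau$ be the $\tau$-subalgebra generated by the ten relations inside the finite algebra of Step 2. It is finite, and inclusion represents it on $V$ with unit $V\times V$. Let $\theta$ be any representation of $\mathcal A_\tau$. Conditions (1)–(5) are inclusions between terms in $+$ and $;$, so they are equations in $+,;$ (read $r\le s$ as $r+s=s$), and hold for the images under $\theta$. Since $w+(D+P+Q)\ne D+P+Q$ in $\mathcal A_\tau$ and $\theta$ is injective, (6) holds for the images as well. By Lemma 4 the base is infinite. $\square$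

In particular $\{+,;\}$ fails the FRP. It is above neither $\{\cdot,;\}$ nor $\{-,;\}$, so the answer to the problem is no.

## Inclusions written with converse: signatures containing $\{;,\smile\}$

From here on all letters are used afresh; in particular $p$ is now a relation. Without join we cannot even write an inclusion. Converse offers the following substitute. For any relation $R$,
$$(n,n)\in RR^\smile\iff n\in\mathrm{dom}\,R.\tag{7}$$
So if we know that certain points lie in $\mathrm{dom}\,R$, we may insert $RR^\smile$ at those points of a composite, and the composite can only grow there. And equations can place points in domains: if $S=RT$, then $\mathrm{dom}\,S\subseteq\mathrm{dom}\,R$.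

Here is how this produces a *conditional* inclusion, which is what Proposition 3 says we need. Suppose $\alpha E=ab$ and $w=app^\smile b$. A pair $(y,x)\in\alpha E$ goes through a midpoint $n$, with $y\,a\,n\,b\,x$, and the pair is in $w$ as soon as $n\in\mathrm{dom}\,p$. If moreover $a^\smile w=pv$ for some $v$, then $n\in\mathrm{dom}\,p$ holds whenever $y\in\mathrm{dom}\,w$. So $\alpha E\subseteq w$ holds on the domain of $w$, and may fail elsewhere. A point $o\notin\mathrm{dom}\,w$ can then serve as the short cut for $\alpha$. The role of $D$ is now played by $E$.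

**Lemma 6.** Let $\alpha,\alpha',a,b,p,v,a',b',p',v',g,h,r,u,z$ be relations on a set $V$. Put $k=ru$, $E=gh$, $w=app^\smile b$, and suppose

- (e1) $kz=g^\smile g$;
- (e2) $gkk^\smile h=w$;
- (e3) $gkk^\smile rr^\smile h=\alpha w\alpha'$;
- (e4) $\alpha E=ab$;
- (e5) $a^\smile w=pv$;
- (e6) $w\alpha'=a'b'$;
- (e7) $b'w^\smile=p'v'$;
- (e8) $a'p'p'^\smile b'=E$;
- (e9) $E\ne w$.

Then $V$ is infinite.

*Proof.* **Step 1: $E\subseteq w$.** Let $y\,g\,l\,h\,x$. Then $(l,l)\in g^\smile g=kz$, so $l\in\mathrm{dom}\,k$ and $(l,l)\in kk^\smile$. Hence $(y,x)\in gkk^\smile h=w$.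

**Step 2: $w\subseteq\alpha w\alpha'$.** Let $(y,x)\in w=gkk^\smile h$, say $y\,g\,l\,k\,\kappa\,k^\smile\,l'\,h\,x$. Then $l'\in\mathrm{dom}\,k$, and $k=ru$ gives $l'\in\mathrm{dom}\,r$. So $(l',l')\in rr^\smile$ and $(y,x)\in gkk^\smile rr^\smile h=\alpha w\alpha'$.

**Step 3: if $y\in\mathrm{dom}\,w$ and $(y,x)\in\alpha E$, then $(y,x)\in w$.** By (e4) $y\,a\,n\,b\,x$ for some $n$. With $(y,t)\in w$ we get $(n,t)\in a^\smile w=pv$, so $n\in\mathrm{dom}\,p$ and $(y,x)\in app^\smile b=w$.

**Step 4: if $x\in\mathrm{ran}\,w$ and $(y,x)\in w\alpha'$, then $(y,x)\in E$.** By (e6) $y\,a'\,n\,b'\,x$ for some $n$. With $(t,x)\in w$ we get $(n,t)\in b'w^\smile=p'v'$, so $n\in\mathrm{dom}\,p'$ and $(y,x)\in a'p'p'^\smile b'=E$.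

**Step 5: run the argument of Proposition 1.** By Step 1 and (e9) pick $(y_0,x_0)\in w\setminus E$. By Step 2 choose $y_n,x_n$ with $(y_n,x_n)\in w$, $(y_n,y_{n+1})\in\alpha$, $(x_{n+1},x_n)\in\alpha'$. All $y_n$ are in $\mathrm{dom}\,w$ and all $x_n$ are in $\mathrm{ran}\,w$, so Steps 3 and 4 apply to every pair $(y_a,x_b)$. If $V$ is finite, then $y_i=y_k$ for some $i<k$. Now $(y_k,x_{k-1})\in w\alpha'$, so it is in $E\subseteq w$ by Steps 4 and 1; repeating, $(y_k,x_m)\in E$ for all $m<k$, so $(y_i,x_i)\in E$. If $m\ge1$ and $(y_m,x_m)\in E$, then $(y_{m-1},x_m)\in\alpha E$ is in $w$ by Step 3, and then $(y_{m-1},x_{m-1})\in w\alpha'$ is in $E$ by Step 4. Hence $(y_0,x_0)\in E$, a contradiction. $\square$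

### The fifteen relations

Indices $i,c$ range over $\mathbb Z$. The base $V$ is the disjoint union of these *blocks*:

- the $\mathbb Z$-blocks $\{y_i\},\{x_i\},\{n_i\},\{\pi_i\},\{n'_i\},\{\pi'_i\},\{l_i\},\{\rho_i\},\{\sigma_i\},\{\kappa_i\},\{\lambda_i\}$, called $y,x,n,\pi,n',\pi',l,\rho,\sigma,\kappa,\lambda$;
- twelve singleton blocks with elements $y_\infty,\ o,\ x_{-\infty},\ o',\ n^\circ,\ n'^\circ,\ l_o,\ l_{o'},\ l_*,\ \sigma_o,\ \sigma_*,\ \lambda_o$.

Put $Y^*=\{y_i\}\cup\{y_\infty\}$, $Y=Y^*\cup\{o\}$, $X^*=\{x_i\}\cup\{x_{-\infty}\}$, $X=X^*\cup\{o'\}$. Relations are listed by images.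

- $\alpha$: $y_i\to y_c\ (c\le i+1),\ o$; $\ y_\infty\to Y$; $\ o\to Y$.
- $\alpha'$: $x_i\to x_c\ (c<i),\ x_{-\infty},\ o'$; $\ x_{-\infty}\to x_{-\infty},o'$; $\ o'\to X$.
- $a$: $y_i\to n_c\ (c\le i)$; $\ y_\infty\to n_c$ (all $c$); $\ o\to n^\circ$.
- $b$: $n_i\to x_i,x_{-\infty}$; $\ n^\circ\to X^*$.
- $p$: $n_i\to\pi_i$.
- $v$: $\pi_i\to X^*$.
- $a'$: $y_i\to n'_i,n'^\circ$; $\ y_\infty\to n'_c$ (all $c$), $n'^\circ$.
- $b'$: $n'_i\to x_c\ (c<i),\ x_{-\infty}$; $\ n'^\circ\to o'$.
- $p'$: $n'_i\to\pi'_i$.
- $v'$: $\pi'_i\to Y^*$.
- $g$: $y_i\to l_c\ (c<i)$; $\ y_\infty\to l_c$ (all $c$); $\ o\to l_o$.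
- $h$: $l_i\to x_i,x_{-\infty}$; $\ l_{o'}\to o'$.
- $r$: $l_i\to\rho_i,\sigma_i$; $\ l_o\to\rho_c$ (all $c$), $\sigma_o$; $\ l_{o'}\to\rho_c$ (all $c$); $\ l_*\to\sigma_*$.
- $u$: $\sigma_i\to\kappa_i,\kappa_{i+1},\lambda_i$; $\ \sigma_o\to\lambda_o$; $\ \sigma_*\to\kappa_c$ (all $c$).
- $z$: $\lambda_i\to l_c$ (all $c$); $\ \lambda_o\to l_o$.

A guide to the extra points. The point $o$ is the short cut for $\alpha$, and $o'$ the one for $\alpha'$; they stay outside $\mathrm{dom}\,w$ and $\mathrm{ran}\,w$. The midpoints $n^\circ$ and $n'^\circ$ carry the exceptional pairs of $ab$ and $a'b'$ and stay outside the domains of $p$ and $p'$. The points $y_\infty$ and $x_{-\infty}$ make products such as $g^\smile g$, $a^\smile w$ and $b'w^\smile$ full between their $\mathbb Z$-blocks. The points $l_o,l_{o'}$ let $rr^\smile$ reproduce the exceptional pairs of $\alpha w\alpha'$. Finally $kk^\smile$ shifts the index of $l_i$ by up to $1$, and $l_*,\sigma_*$ are there so that repeated shifts collapse.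

**Step 1: the equations (e1)–(e9) hold.** We compute the composites first.

$E=gh$: $y_i\to x_c\,(c<i),\,x_{-\infty}$; $\ y_\infty\to X^*$; nothing from $o$, as $l_o\notin\mathrm{dom}\,h$.

$w=app^\smile b$: $y_i\to x_c\,(c\le i),\,x_{-\infty}$; $\ y_\infty\to X^*$; nothing from $o$, as $n^\circ\notin\mathrm{dom}\,p$. (Here $pp^\smile$ is the identity on the $n_i$.) So $(y_0,x_0)\in w\setminus E$, which is (e9).

$k=ru$: $l_i\to\kappa_i,\kappa_{i+1},\lambda_i$; $\ l_o\to\lambda_o$; $\ l_*\to\kappa_c$ (all $c$); nothing from $l_{o'}$, as no $\rho_c$ is in $\mathrm{dom}\,u$.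

(e1) $kz$: $l_i\to\lambda_i\to l_c$ (all $c$), and $l_o\to\lambda_o\to l_o$; nothing from $l_*$, since $\kappa_c\notin\mathrm{dom}\,z$. $\ g^\smile g$: $l_i\to y_\infty\to l_c$ (all $c$), the other points $y_j$ with $j>i$ add nothing new, and $l_o\to o\to l_o$. These agree.

(e2) $kk^\smile$: from $l_i$ via $\kappa_i$ we reach $l_{i-1},l_i,l_*$; via $\kappa_{i+1}$ we reach $l_i,l_{i+1},l_*$; via $\lambda_i$ we reach $l_i$. From $l_o$ we reach $l_o$ only. (From $l_*$ we reach all $l_c$ and $l_*$; $l_*\notin\mathrm{ran}\,g$, so this is not used here.) So $gkk^\smile$: $y_i\to l_c\,(c\le i),\,l_*$; $\ y_\infty\to l_c$ (all $c$), $l_*$; $\ o\to l_o$. Since $l_*,l_o\notin\mathrm{dom}\,h$, applying $h$ gives $y_i\to x_c\,(c\le i),\,x_{-\infty}$ and $y_\infty\to X^*$, which is $w$.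

(e3) $rr^\smile$: from $l_i$ via $\rho_i$ we reach $l_i,l_o,l_{o'}$, and via $\sigma_i$ only $l_i$; from $l_o$ we reach $l_c$ (all $c$), $l_o$, $l_{o'}$; from $l_*$ only $l_*$. So $gkk^\smile rr^\smile h$: $y_i\to x_c\,(c\le i),\,x_{-\infty},\,o'$; $\ y_\infty\to X$; $\ o\to X$.
On the other side, $w\alpha'$: $y_i\to x_c\,(c<i),\,x_{-\infty},\,o'$; $\ y_\infty\to X$; nothing from $o$. So $\alpha w\alpha'$: $y_i\to x_c\,(c<i+1),\,x_{-\infty},\,o'$ (the step $y_i\to o$ contributes nothing); $\ y_\infty\to X$; $\ o\to X$. These agree.

(e4) $\alpha E$: $y_i\to x_c\,(c<i+1),\,x_{-\infty}$; $\ y_\infty\to X^*$; $\ o\to X^*$. $\ ab$: $y_i\to n_c\,(c\le i)\to x_c\,(c\le i),\,x_{-\infty}$; $\ y_\infty\to X^*$; $\ o\to n^\circ\to X^*$. These agree.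

(e5) $a^\smile w$: $n_i\to X^*$ via $y_\infty$, and never more; nothing from $n^\circ$, whose only $a^\smile$-image is $o\notin\mathrm{dom}\,w$. $\ pv$: $n_i\to\pi_i\to X^*$. These agree.

(e6) $a'b'$: $y_i\to x_c\,(c<i),\,x_{-\infty}$ via $n'_i$, and $o'$ via $n'^\circ$; $\ y_\infty\to X$; nothing from $o$. This is $w\alpha'$ as computed in (e3).

(e7) $b'w^\smile$: $n'_i\to Y^*$ via $x_{-\infty}$, and never more; nothing from $n'^\circ$, as $o'\notin\mathrm{ran}\,w$. $\ p'v'$: $n'_i\to\pi'_i\to Y^*$. These agree.

(e8) $a'p'p'^\smile b'$: only midpoints $n'_i$ survive, so $y_i\to x_c\,(c<i),\,x_{-\infty}$; $\ y_\infty\to X^*$; nothing from $o$. This is $E$.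

### Finitely many words

A *letter* is one of the fifteen generators, a converse of one, or $U=V\times V$. Let $\mathcal W$ be the set of values of nonempty words in the letters. The set of unions of members of $\mathcal W\cup\{\mathrm{Id},\emptyset\}$ is closed under $+,;,\smile$ and contains $\emptyset$, $U$, $\mathrm{Id}$. So the aim is to prove that $\mathcal W$ is finite.

**Step 2: cut every relation into parts.** For blocks $C,C'$ the *part* $T[C,C']$ of a relation $T$ is $T\cap(C\times C')$. It is *full* if it equals $C\times C'$. Inspection of the list shows that every part of a letter that involves a singleton block is empty or full; for instance $\alpha$ relates *every* $y_i$ to $o$ and relates $o$ to *every* $y_c$. For parts between two $\mathbb Z$-blocks write, on index pairs $(i,j)$,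
$$\Delta:\ j=i;\qquad \nabla:\ j\in\{i,i+1\};\qquad \downarrow_c:\ j\le i+c.$$
The nonempty parts of generators between $\mathbb Z$-blocks are as follows.

| type | parts |
|---|---|
| $\downarrow$ | $\alpha:y\to y$ is $\downarrow_1$; $\ a:y\to n$ is $\downarrow_0$; $\ g:y\to l$, $\ b':n'\to x$ and $\alpha':x\to x$ are $\downarrow_{-1}$ |
| $\Delta$ | $b:n\to x$; $\ p:n\to\pi$; $\ a':y\to n'$; $\ p':n'\to\pi'$; $\ h:l\to x$; $\ r:l\to\rho$; $\ r:l\to\sigma$; $\ u:\sigma\to\lambda$ |
| $\nabla$ | $u:\sigma\to\kappa$ |
| full | $v:\pi\to x$; $\ v':\pi'\to y$; $\ z:\lambda\to l$ |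

Converse letters have the converse parts. Converses of $\downarrow$ parts are called $\uparrow$ parts; the converse of a $\Delta$ part is a $\Delta$ part. All parts of $U$ are full. Since the index set is $\mathbb Z$, every nonempty part of a letter is total and surjective between its two blocks.

For a word $T=T_1\cdots T_m$, a *path* from $C$ to $C'$ is a sequence of blocks $C=C_0,C_1,\dots,C_m=C'$ with all $T_i[C_{i-1},C_i]\ne\emptyset$. Its contribution is the composition of these parts, and $T[C,C']$ is the union of the contributions of all paths from $C$ to $C'$.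

**Step 3: most paths contribute everything.** Call a path *degenerate* if it visits a singleton block, or uses a full part, or uses both a $\downarrow$ part and an $\uparrow$ part. We show that *a degenerate path from $C$ to $C'$ contributes $C\times C'$.*

Compositions of total relations are total, and compositions of surjective relations are surjective. If the path visits $\{s\}$, everything in $C$ is related to $s$ and $s$ is related to everything in $C'$. If the path uses a full part, everything in $C$ reaches the start block of that part, and everything in $C'$ is reached from its end block, so the contribution is again full.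

Otherwise take a $\downarrow$ part and an $\uparrow$ part on the path with only $\Delta,\nabla,\nabla^\smile$ parts between them. The composition of the parts between contains the index identity $i\mapsto i$, because $\Delta$, $\nabla$ and $\nabla^\smile$ all do. If the $\downarrow$ part comes first, say $\downarrow_c$ and later the converse of $\downarrow_d$, then $i$ reaches $m$ through any $j\le\min(i+c,m+d)$. If the $\uparrow$ part comes first, say the converse of $\downarrow_c$ and later $\downarrow_d$, then $i$ reaches $m$ through any $j\ge\max(i-c,m-d)$. Such $j$ exist in $\mathbb Z$. So this segment is full, and totality and surjectivity of the rest make the whole contribution full.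

A nondegenerate path visits only $\mathbb Z$-blocks, and it either uses only $\Delta,\nabla,\nabla^\smile,\downarrow$ parts, in which case we call it a *$\downarrow$-path*, or it uses only $\Delta,\nabla,\nabla^\smile,\uparrow$ parts. In the latter case its reversal is a $\downarrow$-path for the word $T^\smile=T_m^\smile\cdots T_1^\smile$.

**Step 4: rerouting.** This step shows that long $\downarrow$-paths can be replaced by degenerate ones for the same word.

**Claim 7.** If $T[C,C']$ is not full, then every $\downarrow$-path for $T$ from $C$ to $C'$ has at most one $\alpha$ step, at most one $\alpha'$ step, at most one step among $a,g,b'$, and at most two steps of type $\nabla$ or $\nabla^\smile$.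

*Proof.* Suppose one of the following occurs on the path. Then changing the indicated blocks gives a path for the same word, with the same endpoints, that visits a singleton; it is degenerate, so $T[C,C']$ is full by Step 3.

- (R1) Two consecutive $\alpha$ steps $y\to y\to y$. Replace the middle $y$ by $o$; the parts $\alpha:y\to o$ and $\alpha:o\to y$ are nonempty.
- (R2) A step $n'\to y$ by $a'^\smile$, followed by $\alpha$, $a$, $g$ or $a'$. Replace this $y$ by $y_\infty$; the parts of $a'$, hence of $a'^\smile$, between $y_\infty$ and $n'$ are nonempty, and so are $\alpha:y_\infty\to y$, $a:y_\infty\to n$, $g:y_\infty\to l$, $a':y_\infty\to n'$.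
- (R3) Two consecutive $\alpha'$ steps $x\to x\to x$. Replace the middle $x$ by $o'$; the parts $\alpha':x\to o'$ and $\alpha':o'\to x$ are nonempty.
- (R4) A step into $x$ by $b$, $b'$, $h$ or $\alpha'$, followed by $b^\smile$ or $h^\smile$. Replace this $x$ by $x_{-\infty}$; each of $b,b',h,\alpha'$ has a nonempty part from $n,n',l,x$ respectively into $x_{-\infty}$, and $b^\smile:x_{-\infty}\to n$, $h^\smile:x_{-\infty}\to l$ are nonempty.
- (R5) Two visits to $\kappa$ with only steps by $r,r^\smile,u,u^\smile$ between them. Between these visits use $\sigma_*$ wherever the path is at $\rho$ or $\sigma$, use $l_*$ where it is at $l$, and use $\kappa$ where it is at $\kappa$ or $\lambda$. Every $r$ step $l\to\rho$ or $l\to\sigma$ becomes $r:l_*\to\sigma_*$, every $u$ step $\sigma\to\lambda$ or $\sigma\to\kappa$ becomes $u:\sigma_*\to\kappa$, and converse steps become the converses; these parts are nonempty. The first visit is followed by $\sigma$, the only block reachable from $\kappa$ here, so $\sigma_*$ is indeed visited.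

Since $T[C,C']$ is not full, none of (R1)–(R5) occurs.

*The $\alpha$ steps.* On a $\downarrow$-path, $y$ can be entered only by $\alpha$ or by $a'^\smile$: the steps $a^\smile$ and $g^\smile$ into $y$ are $\uparrow$, and $v'$ is full. An $\alpha$ step starts at $y$; if it were not the first step of the path, the step before it would be $\alpha$, against (R1), or $a'^\smile$, against (R2). So an $\alpha$ step is the first step, and there is at most one.

*The $\alpha'$ steps.* On a $\downarrow$-path, $x$ can be left only by $\alpha'$, $b^\smile$ or $h^\smile$: $b'^\smile$ and $\alpha'^\smile$ are $\uparrow$, and $v^\smile$ is full. After an $\alpha'$ step, $\alpha'$ is excluded by (R3), and $b^\smile,h^\smile$ by (R4). So an $\alpha'$ step is the last step, and there is at most one.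

*The steps $a,g,b'$.* These lead from the blocks $\{y,n',\pi'\}$ to the other $\mathbb Z$-blocks. By the table, the remaining $\downarrow$, $\Delta$, $\nabla$ parts and the converses of the $\Delta$, $\nabla$ parts stay within $\{y,n',\pi'\}$ (these are $\alpha,a',p'$) or within the others (these are $b,p,h,r,u,\alpha'$). So no step leads back, and at most one of $a,g,b'$ occurs.

*The $\nabla$ steps.* Suppose $\kappa$ is visited twice. On a $\downarrow$-path the set of blocks $\{l,\rho,\sigma,\kappa,\lambda\}$ can be left only by $h:l\to x$, since $g^\smile$ is $\uparrow$. If the path leaves it between the two visits, it is at $x$, entered by $h$, and must go on; $b^\smile$ and $h^\smile$ are excluded by (R4), and an $\alpha'$ step is the last step of the path and ends at $x$. So it cannot return to $\kappa$. Hence between the visits it stays in $\{l,\rho,\sigma,\kappa,\lambda\}$, where the only steps of a $\downarrow$-path are by $r,r^\smile,u,u^\smile$ (the parts of $z$ are full). This contradicts (R5). So $\kappa$ is visited at most once. Every $\nabla$ step enters $\kappa$ and every $\nabla^\smile$ step leaves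 it, so there are at most two such steps. $\square$

**Step 5: only finitely many parts are possible.** For finite nonempty $S\subseteq\mathbb Z$ write $[S]=\{(i,j):j-i\in S\}$. Then
$$[S][S']=[S+S'],\qquad [S]\downarrow_c\;=\;\downarrow_c[S]\;=\;\downarrow_{c+\max S},\qquad \downarrow_c\downarrow_d\;=\;\downarrow_{c+d}.$$
Here $\Delta=[\{0\}]$, $\nabla=[\{0,1\}]$, $\nabla^\smile=[\{-1,0\}]$. Suppose $T[C,C']$ is not full. By Step 3 every path from $C$ to $C'$ is nondegenerate. By Claim 7, a $\downarrow$-path contributes either $[S]$ with $S\subseteq\{-2,\dots,2\}$, if it has no $\downarrow$ part, or $\downarrow_c$ with $|c|\le5$, since at most three $\downarrow$ parts, each with a constant in $\{-1,0,1\}$, and at most two $\nabla^{\pm}$ parts, each changing the constant by $0$ or $1$, occur. For the other paths apply Claim 7 to $T^\smile$, whose part $T^\smile[C',C]$ is not full either; they contribute converses of such relations. So $T[C,C']$ is empty, full, or a union of relations from a fixed finite list. If $C$ or $C'$ is a singleton, every path is degenerate, and the part is empty or full. There are finitely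 many blocks, and $T$ is determined by its parts. Hence $\mathcal W$ is finite.

**Proposition 8.** Every $\tau$ with $\{;,\smile\}\subseteq\tau\subseteq\{0,1,+,;,1',\smile\}$ fails to have the FRP.

*Proof.* The $\tau$-subalgebra $\mathcal A_\tau$ generated by the fifteen relations lies in the finite set of unions of members of $\mathcal W\cup\{\mathrm{Id},\emptyset\}$, so it is finite; inclusion represents it on $V$ with unit $V\times V$. In any representation the equations (e1)–(e8), which use only $;$ and $\smile$, hold for the images, and the images of $E$ and $w$ differ by injectivity. By Lemma 6 the base is infinite. $\square$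

## Restriction to finitely many points when $;\notin\tau$

**Proposition 9.** If $;\notin\tau$, then $\tau$ has the FRP.

*Proof.* Let $\theta$ represent a finite $\mathcal A$ on $V$ with unit $U$. If $V=\emptyset$, the base is finite already. Otherwise, for each pair $s\ne t$ in $\mathcal A$ choose a pair of points in the symmetric difference of $s^\theta$ and $t^\theta$, which is nonempty by injectivity. Let $V'\subseteq V$ be finite, nonempty, and contain all these points. Put $U'=U\cap V'^2$ and $s^{\theta'}=s^\theta\cap V'^2$. Intersecting with $V'^2$ commutes with union, intersection and converse, and with complement relative to the unit: $(U\setminus R)\cap V'^2=U'\setminus(R\cap V'^2)$. It sends $\emptyset,U,\mathrm{Id}_V$ to $\emptyset,U',\mathrm{Id}_{V'}$, and $U'$ is an equivalence relation on $V'$. By the choice of $V'$, the map $\theta'$ is injective. $\square$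

With $;$ in the signature this stops working, because restriction loses the intermediate points of a composition. For the relation $<$ on $\mathbb Q$ we have $<\,;<\;=\;<$, but for its restriction to a finite set with at least two elements the composite misses every pair of neighbors.

## Subsets as points when $;\in\tau\subseteq\{0,1,;,1'\}$

Now restriction is not available, but only composition and constants have to be respected. For $I\subseteq V$ and a relation $c$ put $Ic=\{y:\exists x\in I,\ (x,y)\in c\}$. Then $I(cd)=(Ic)d$, and $I\mapsto Ic$ is monotone. A finite algebra of relations moves a single point $s$ to only finitely many subsets, and these can serve as the points of a finite base.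

There are two natural ways to let $c$ act on such subsets: relate $I$ to $Ic$ only, or relate $I$ to every $I'\subseteq Ic$. Neither works alone. Take $V=\{1,2\}$, $U=V^2$, and the algebra $\{U,\mathrm{Id}\}$ with $\tau=\{1,;,1'\}$. The point $1$ is moved to the subsets $\{1\}$ and $V$. With "$I'=Ic$" the image of $U$ is $\{(\{1\},V),(V,V)\}$, which is not symmetric, so it is not an equivalence relation and cannot be a unit. With "$I'\subseteq Ic$" the image of $\mathrm{Id}$ contains $(V,\{1\})$, so it is not the identity. The way out is to use equality for invertible elements and inclusion for the others.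

**Proposition 10.** If $;\in\tau\subseteq\{0,1,;,1'\}$, then $\tau$ has the FRP.

*Proof.* Let $\theta$ represent a finite $\mathcal A$ on $V$ with unit $U$. If $V=\emptyset$ there is nothing to do, so let $V\ne\emptyset$. Then $M=\theta(\mathcal A)\cup\{\mathrm{Id}_V\}$ is a finite monoid under composition. Let $G$ be its group of units, the elements with a two-sided inverse in $M$.

**Step 1: in a finite monoid, $ab\in G$ implies $a,b\in G$.** This says that the noninvertible elements absorb, which the mixed definition below needs. Write $1$ for the identity of the monoid and put $d=b(ab)^{-1}$, so $ad=1$. The map $x\mapsto dx$ is injective, since $adx=x$, and hence surjective because the monoid is finite. So $de=1$ for some $e$. Then $a=a(de)=(ad)e=e$, so $da=1$. Thus $a\in G$, and $b=a^{-1}(ab)\in G$.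

**Step 2: the finite base and the map.** For $s\in V$ let $Y_s=\{\{s\}c:c\in M\}\setminus\{\emptyset\}$. This is a finite set that contains $\{s\}$. For $I\in Y_s$ and $a\in M$ we have $Ia\in Y_s\cup\{\emptyset\}$, and if $a\in G$ then $Ia\ne\emptyset$, since $Iaa^{-1}=I\neq\emptyset$. Define
$$\varphi_s(a)=\begin{cases}\{(I,I')\in Y_s^2: I'=Ia\}& \text{if } a\in G,\\ \{(I,I')\in Y_s^2: I'\subseteq Ia\}& \text{if } a\in M\setminus G.\end{cases}$$

**Step 3: composition, $\varphi_s(a)\varphi_s(b)=\varphi_s(ab)$.** There are four cases; by Step 1, $ab\in G$ only in the first.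

- $a,b\in G$: the only possible intermediate set is $Ia\in Y_s$, and both sides say $I'=Iab$.
- $a,b\notin G$: from $I''\subseteq Ia$ and $I'\subseteq I''b$ we get $I'\subseteq Iab$. Conversely, if $I'\in Y_s$ and $I'\subseteq Iab$, then $I'\ne\emptyset$ forces $Ia\ne\emptyset$, so $I''=Ia\in Y_s$ is a witness.
- $a\in G$, $b\notin G$: the intermediate set is $Ia\in Y_s$, and both sides say $I'\subseteq Iab$.
- $a\notin G$, $b\in G$: the intermediate set $I''$ must satisfy $I''b=I'$, so it is $I'b^{-1}$, which is in $Y_s$. The left side says $I'b^{-1}\subseteq Ia$. Applying the monotone maps $b$ and $b^{-1}$, this is equivalent to $I'\subseteq Iab$.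

**Step 4: constants.** Since $\mathrm{Id}_V\in G$, the relation $\varphi_s(\mathrm{Id}_V)$ is the identity on $Y_s$. If $\emptyset\in M$, then $\emptyset\notin G$ because $\emptyset c=\emptyset\ne\mathrm{Id}_V$ for all $c$; and $\varphi_s(\emptyset)=\emptyset$ because the members of $Y_s$ are nonempty.

If $1\in\tau$, then $U=1^\theta\in M$, and every member of $M$ is contained in $U$. So each $I\in Y_s$ is a nonempty subset of the $U$-class $[s]$, and $IU=[s]$. If $U\notin G$, then $\varphi_s(U)=\{(I,I')\in Y_s^2:I'\subseteq[s]\}=Y_s^2$. If $U\in G$, then $UU=U$ gives $U=\mathrm{Id}_V$. Every member of $M$ is then contained in $\mathrm{Id}_V$, so $Y_s=\{\{s\}\}$ and again $\varphi_s(U)=Y_s^2$.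

**Step 5: separation.** Let $a\ne b$ in $M$. After possibly swapping them, $a\not\subseteq b$, so there is $s\in V$ with $\{s\}a\not\subseteq\{s\}b$. Then $\{s\}a\neq\emptyset$, so $\{s\}a\in Y_s$, and $(\{s\},\{s\}a)\in\varphi_s(a)$ in both cases of the definition. It is not in $\varphi_s(b)$, since that would require $\{s\}a=\{s\}b$ or $\{s\}a\subseteq\{s\}b$.

**Step 6: putting the pieces together.** Take a finite nonempty $S\subseteq V$ that contains an $s$ as in Step 5 for every pair of distinct elements of $\theta(\mathcal A)$. On the finite base $\bigsqcup_{s\in S}Y_s$ with unit $\bigsqcup_{s\in S}Y_s^2$, an equivalence relation, the map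
$$c\mapsto\bigsqcup_{s\in S}\varphi_s(c^\theta)$$
respects $;$ by Step 3, since the pieces are disjoint, respects $0,1,1'$ as far as they are in $\tau$ by Step 4, and is injective by Step 5. $\square$

If $|\mathcal A|=n\ge2$, then $|M|\le n+1$, so each $Y_s$ has at most $n+1$ elements. One $s$ per pair suffices, so the base can be taken with at most $\binom n2(n+1)$ points.

## Assembling the classification

*Proof of Theorem 2.* If $;\notin\tau$, then $\tau$ has the FRP by Proposition 9. If $;\in\tau\subseteq\{0,1,;,1'\}$, it has the FRP by Proposition 10. In the remaining case $;\in\tau$ and $\tau$ meets $\{+,\cdot,-,\smile\}$. If $\cdot\in\tau$ or $-\in\tau$, the FRP fails by (K1) or (K2). If $\cdot,-\notin\tau$ and $\smile\in\tau$, then $\{;,\smile\}\subseteq\tau\subseteq\{0,1,+,;,1',\smile\}$ and the FRP fails by Proposition 8. If $\cdot,-,\smile\notin\tau$, then $+\in\tau$, so $\{+,;\}\subseteq\tau\subseteq\{0,1,+,;,1'\}$, and the FRP fails by Proposition 5. $\blacksquare$
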